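# The Poisson kernel of the radial Dunkl Laplacian on the unit ball: sharp two-sided bounds

## 1. One mirror and an integer: averaging a classical Poisson kernel

Write points of $\mathbf R^d$ as $x=(x_1,x')$ and let $\sigma(x_1,x')=(-x_1,x')$ be the reflection in the hyperplane $x_1=0$, our mirror. Fix an integer $m\ge 1$, put $k=m/2$, and consider on functions that are even in $x_1$ the operator
$$Lf=\Delta f+\frac{2k}{x_1}\,\partial_1 f .$$
The drift term blows up at the mirror and pushes away from it. Let $B$ be the open unit ball and $S$ the unit sphere, with surface measure $dy$ (counting measure on $\{\pm1\}$ if $d=1$). Given an even continuous $f$ on $S$, we want the even function $u$ on $B$ with $Lu=0$ and $u=f$ on $S$, written as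
$$u(x)=\int_S P(x,y)f(y)\,|y_1|^{2k}\,dy ,$$
with $P$ continuous and even in $x_1$ and in $y_1$. How large is $P(x,y)$, up to constant factors, when $x$ and $y$ lie on the same side of the mirror?

**Step 1: go upstairs.** This step removes the singular drift. Put $N=d+m=d+2k$ and $\pi:\mathbf R^{m+1}\times\mathbf R^{d-1}\to\mathbf R^d$, $\pi(X_1,x')=(|X_1|,x')$. In polar coordinates in $X_1\in\mathbf R^{m+1}$, where $X_1\ne0$,
$$\Delta_{\mathbf R^N}(f\circ\pi)=\Big(\partial_1^2f+\frac m{x_1}\partial_1f+\Delta_{x'}f\Big)\circ\pi=(Lf)\circ\pi .$$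
So we solve the Dirichlet problem in the unit ball of $\mathbf R^N$ with boundary data $f\circ\pi$, using the classical kernel $|S^{N-1}|^{-1}(1-|X|^2)|X-Y|^{-N}$. The solution $U$ is invariant under rotations of $X_1$, since its data are. With a fixed unit vector $e\in\mathbf R^{m+1}$ put $u(x)=U(x_1e,x')$. This function is smooth on $B$, even in $x_1$, continuous up to $S$ and equal to $f$ there, and $Lu=0$ off the mirror.

**Step 2: read off the kernel.** Write $Y=(y_1\theta,y')$ with $y\in S$, $y_1>0$, $\theta\in S^m$. From $dX_1\,dx'=x_1^m\,dx_1\,d\theta\,dx'$ and polar coordinates in $x$, the surface measure of $S^{N-1}$ is $y_1^{m}\,dy\,d\theta$. Hence, with a constant $c=c(d,m)$ (half of the integral over $S$ replaces the integral over $y_1>0$),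
$$P(x,y)=c\,(1-|x|^2)\int_{S^m}\big(|x|^2+1-2\langle x',y'\rangle-2x_1y_1\langle e,\theta\rangle\big)^{-N/2}d\theta .$$
This is continuous and even in $x_1$ and in $y_1$. The image of $d\theta$ under $t=\langle e,\theta\rangle$ is a constant times $(1-t^2)^{m/2-1}dt$, so with another constant
$$P(x,y)=c\,(1-|x|^2)\int_{-1}^1\big(|x-y|^2+2(1-t)x_1y_1\big)^{-N/2}(1-t^2)^{k-1}\,dt. \tag{1}$$

**Step 3: estimate the integral.** Let $x_1,y_1\ge0$, $R=|x-y|$, $p=x_1y_1\ge0$, and substitute $u=1-t$. The integral is $I=\int_0^2(R^2+2pu)^{-N/2}(u(2-u))^{k-1}du$. Under $u\mapsto2-u$ the part over $[1,2]$ becomes an integral over $[0,1]$ with the larger base $R^2+2p(2-u)\ge R^2+2pu$, so it is at most the part over $[0,1]$. On $[0,1]$ the factor $(2-u)^{k-1}$ lies between two positive constants. Hence $I$ is comparable to $I_0=\int_0^1(R^2+2pu)^{-N/2}u^{k-1}du$.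

If $p\le R^2$, the base lies between $R^2$ and $3R^2$, so $I_0$ is comparable to $R^{-N}$, hence to $R^{-d}(R^2+p)^{-k}$. If $p>R^2$, put $u=R^2v/p$:
$$I_0=R^{-N}\Big(\frac{R^2}p\Big)^{k}\int_0^{p/R^2}(1+2v)^{-N/2}v^{k-1}\,dv .$$
The last integral lies between $\int_0^1$ and $\int_0^\infty$, and the latter is finite because $\frac N2-k=\frac d2>0$. So again $I_0$ is comparable to $R^{-d}p^{-k}$ and to $R^{-d}(R^2+p)^{-k}$. Finally $|x-\sigma y|^2=R^2+4p$. We have proved, for $x\in B$, $y\in S$ with $x_1,y_1\ge0$, that $P(x,y)$ is comparable to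
$$\frac{1-|x|^2}{|x-y|^d\,|x-\sigma y|^{2k}} .$$

Three things happened: $P$ became an average of $(\cdots)^{-N/2}$ over a probability measure; we knew how much mass that measure has near its extreme point $t=1$, namely about $h^k$ on $\{1-t\le h\}$; and the final integral converged because $N/2>k$. What changes if there are many mirrors, at arbitrary angles, with arbitrary real weights $k\ge0$? There is no space upstairs. We shall see that the average survives, with a measure about which we know very little, and that the whole difficulty is to find the mass of this measure near its extreme point.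

## 2. Root systems, the radial Dunkl Laplacian, and the statement

**Definition (root system).** A root system $\Phi\subset\mathbf R^d$ is a finite set of nonzero vectors with $\sigma_\alpha\Phi=\Phi$ for all $\alpha\in\Phi$, where $\sigma_\alpha x=x-2\frac{\langle\alpha,x\rangle}{|\alpha|^2}\alpha$ is the orthogonal reflection in $H_\alpha=\alpha^\perp$. The $\sigma_\alpha$ generate the finite Weyl group $W$. Fix positive roots $\Phi_+$; the positive chamber is $\mathfrak a^+=\{x:\langle\alpha,x\rangle>0\ \forall\alpha\in\Phi_+\}$. Every $W$-orbit meets $\overline{\mathfrak a^+}$. The system is reduced if $\Phi\cap\mathbf R\alpha=\{\pm\alpha\}$ for every $\alpha\in\Phi$.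

**Definition (multiplicity, weight).** A multiplicity is a $W$-invariant function $k:\Phi\to[0,\infty)$. Put
$$\omega(x)=\omega_k(x)=\prod_{\alpha\in\Phi_+}|\langle\alpha,x\rangle|^{2k(\alpha)},\qquad\gamma=\sum_{\alpha\in\Phi_+}k(\alpha),\qquad N=d+2\gamma\ge1,\qquad\sigma_k=\int_S\omega(y)\,dy .$$
The weight $\omega$ is homogeneous of degree $2\gamma$, so $\omega(x)dx$ scales like Lebesgue measure in dimension $N$.

**Definition (radial Dunkl Laplacian).** On $W$-invariant functions,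
$$Lf(x)=\Delta^Wf(x)=\Delta f(x)+2\sum_{\alpha\in\Phi_+}k(\alpha)\frac{\langle\nabla f(x),\alpha\rangle}{\langle\alpha,x\rangle}. \tag{2}$$

*Example.* For $\Phi=\{\pm e_1,\pm e_2,\pm e_1\pm e_2\}\subset\mathbf R^2$ take $\Phi_+=\{e_1,e_2,e_1+e_2,e_1-e_2\}$. Then $\mathfrak a^+=\{x_1>x_2>0\}$ and $|W|=8$. With $k=k_1$ on $\pm e_i$ and $k=k_2$ on the other roots, $\omega=|x_1x_2|^{2k_1}|x_1^2-x_2^2|^{2k_2}$, $N=2+4k_1+4k_2$ and
$$Lf=\Delta f+2k_1\Big(\frac{\partial_1f}{x_1}+\frac{\partial_2f}{x_2}\Big)+2k_2\Big(\frac{\partial_1f+\partial_2f}{x_1+x_2}+\frac{\partial_1f-\partial_2f}{x_1-x_2}\Big).$$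

*Meaning of $L$ on the mirrors.* Let $f$ be $W$-invariant and $C^2$ on $B$. Since $f\circ\sigma_\alpha=f$, we have $\langle\nabla f,\alpha\rangle=0$ on $H_\alpha$. Write $x=p+t\alpha$ with $p\in H_\alpha$; then $\langle\alpha,x\rangle=t|\alpha|^2$ and
$$\frac{\langle\nabla f(x),\alpha\rangle}{\langle\alpha,x\rangle}=\frac1{|\alpha|^2}\int_0^1D^2f(p+tv\alpha)(\alpha,\alpha)\,dv .$$
The right side is continuous on $B$ and equals $D^2f(x)(\alpha,\alpha)/|\alpha|^2$ on $H_\alpha$. So $Lf$ is defined and continuous on all of $B$, and an identity $Lf=h$ with $h$ continuous need only be checked off the mirrors.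

Two rules will be used often. First, $L(fg)=fLg+gLf+2\nabla f\cdot\nabla g$. Second, on a radial function $f$ with $f(x)=F(r)$, $r=|x|$, each drift quotient equals $F'(r)/r$, so
$$L=\partial_r^2+\frac{N-1}r\,\partial_r,\qquad L|x|^2=2N,\qquad Le^{-s|x|^2}=(4s^2r^2-2sN)e^{-s|x|^2}. \tag{3}$$

**Definition (Poisson kernel).** $P^W$ is the unique $W\times W$-invariant continuous function on $B\times S$ such that for every $W$-invariant $f\in C(S)$ the function
$$u(x)=\int_SP^W(x,y)f(y)\,\omega(y)\,dy \tag{4}$$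
is $W$-invariant, lies in $C^2(B)\cap C(\overline B)$, and satisfies $Lu=0$ on $B$, $u=f$ on $S$. Equivalently $P^W(x,y)=\frac1{|W|}\sum_wP_k(x,wy)$ with $P_k$ the Dunkl Poisson kernel of $B$; we work with (4).

Put $B^+=B\cap\overline{\mathfrak a^+}$ and $S^+=S\cap\overline{\mathfrak a^+}$. We write $f\asymp g$ if $C_1f\le g\le C_2f$ on the common domain, with $0<C_1\le C_2$ depending only on $d,\Phi,k$. Letters $c,C>0$ denote such constants and may change from line to line.

**Theorem A.** For every root system and every $k\ge0$, for $x\in B^+$ and $y\in S^+$,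
$$P^W(x,y)\asymp\Omega(x,y):=\frac{1-|x|^2}{|x-y|^d\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k(\alpha)}} .$$

The question whether this holds comes from Graczyk, Luks, Sawyer, "Potential kernels for radial Dunkl Laplacians", arXiv:1910.03105 (2019). It is known when $k\equiv1$ (flat complex symmetric spaces) and in the direct product rank one case $W=\mathbb Z_2^N$ with arbitrary multiplicities (there the letter $N$ counts the factors).

*Two simplest cases.* If $k\equiv0$, then $P^W(x,y)=\frac1{|W|}\sum_wP(x,wy)$ with the classical kernel $P(x,y)=\frac{1-|x|^2}{|S|\,|x-y|^d}$. For $x,y\in\overline{\mathfrak a^+}$ the term $w=1$ is the largest (see (F4) below), so $\frac1{|W|}P\le P^W\le P$, as Theorem A says. If $d=1$ and $\Phi=\{\pm1\}$, the invariant data on $S=\{\pm1\}$ are the constants, so $P^W=1/\sigma_k$; and $\Omega(x,1)=\frac{1-x^2}{(1-x)(1+x)^{2k}}=(1+x)^{1-2k}\asymp1$ for $0\le x<1$.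

*Reduction to reduced systems.* If $\Phi$ is not reduced, replace each set of proportional positive roots by one of them, carrying the sum of their multiplicities. Then $L$, the $\sigma_\alpha$, $\Omega$, $W$ and the chamber do not change, while $\omega$, hence $P^W$, changes by a constant factor. So we assume $\Phi$ reduced. Lengths of roots are immaterial for the same reason.

## 3. The Dunkl kernel and Rösler's measure

The Dunkl operators are $T_\xi f(x)=\partial_\xi f(x)+\sum_{\alpha\in\Phi_+}k(\alpha)\langle\alpha,\xi\rangle\frac{f(x)-f(\sigma_\alpha x)}{\langle\alpha,x\rangle}$, and $\Delta_k=\sum_iT_{e_i}^2$. On $W$-invariant functions $\Delta_k$ is $L$. The Dunkl kernel $E_k(\cdot,y)$ is the solution of $T_\xi f=\langle\xi,y\rangle f$ for all $\xi$, with $f(0)=1$; it replaces $e^{\langle x,y\rangle}$. Put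
$$J(x,y)=\frac1{|W|}\sum_{w\in W}E_k(x,wy).$$

We use the following published facts.

* **(F1)** (Dunkl, Canad. J. Math. 43 (1991); Opdam, Compositio Math. 85 (1993)) $E_k$ is smooth on $\mathbf R^d\times\mathbf R^d$, symmetric, $E_k(wx,wy)=E_k(x,y)$, $E_k(sx,y)=E_k(x,sy)$, $E_k(x,0)=1$ and $\Delta_kE_k(\cdot,y)=|y|^2E_k(\cdot,y)$. Averaging over $W$: $J$ is smooth, symmetric, $W$-invariant in each variable, $J(sx,y)=J(x,sy)$ and $LJ(\cdot,y)=|y|^2J(\cdot,y)$.
* **(F2)** (Rösler, Duke Math. J. 98 (1999)) For $k\ge0$ and each $y$, $E_k(x,y)=\int e^{\langle x,z\rangle}d\tilde\mu_y(z)$ with a probability measure $\tilde\mu_y$ supported in the convex hull $\mathrm{co}(Wy)$. Averaging over $wy$: $J(x,y)=\int e^{\langle x,z\rangle}d\mu_y(z)$ with a probability measure $\mu_y$ supported in $\mathrm{co}(Wy)$.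
* **(F3)** (Dunkl, Contemp. Math. 138 (1992)) $\int_{\mathbf R^d}E_k(x,u)e^{-|u|^2/2}\omega(u)\,du=c_ke^{|x|^2/2}$ with $c_k>0$. By $W$-invariance of $|u|$ and $\omega$, the same holds with $J$ in place of $E_k$.
* **(F4)** (standard, e.g. Humphreys' book) $\langle x,wy\rangle\le\langle x,y\rangle$ for $x,y\in\overline{\mathfrak a^+}$ and $w\in W$.

*Example: $d=1$, $\Phi=\{\pm1\}$, $k>0$.* Let $h(x)=b\int_{-1}^1e^{tx}(1-t^2)^{k-1}dt$ with $h(0)=1$. Then
$$xh''+2kh'-xh=b\int_{-1}^1\big[-x(1-t^2)^k+2kt(1-t^2)^{k-1}\big]e^{tx}dt=-b\int_{-1}^1\frac{d}{dt}\big[(1-t^2)^ke^{tx}\big]dt=0 ,$$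
that is, $h''+\frac{2k}xh'=h$. Put $E=h+h'$, where $h$ is even and $h'$ odd; then $E(0)=1$ and $T_1E=h'+h''+\frac{2k}xh'=h'+h=E$. So $E_k(x,y)=(h+h')(xy)$ and $J(x,y)=h(xy)$. Hence $\mu_y$ is the image of $b(1-t^2)^{k-1}dt$ under $t\mapsto ty$, supported in $[-|y|,|y|]=\mathrm{co}(\{\pm y\})$. This is the measure that appeared in (1).

*Gaussian averages.* For $s>0$ and $z\in\mathrm{co}(Wy)$ (so $|z|\le|y|$) put
$$A(x,y,z)=|x|^2+|y|^2-2\langle x,z\rangle=|x-z|^2+(|y|^2-|z|^2), \tag{5}$$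
$$g_s(x,y)=e^{-s(|x|^2+|y|^2)}J(2sx,y)=\int e^{-sA(x,y,z)}\,d\mu_y(z). \tag{6}$$
Always $A\ge(|x|-|y|)^2\ge0$, because $\langle x,z\rangle\le|x||y|$. Since $J(2sx,y)=J(x,2sy)=J(2sy,x)$, the function $g_s$ is symmetric, and it is $W$-invariant in each variable. If $x,y\in\overline{\mathfrak a^+}$ and $z\in\mathrm{co}(Wy)$, then (F4) gives $\langle x,z\rangle\le\langle x,y\rangle$, so
$$A(x,y,z)\ge|x-y|^2\qquad(x,y\in\overline{\mathfrak a^+}). \tag{7}$$
Finally, (F3) with $y=u/\sqrt{2s}$, so that $\omega(y)dy=(2s)^{-N/2}\omega(u)du$ and $J(2sx,y)=J(\sqrt{2s}\,x,u)$, gives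
$$\int_{\mathbf R^d}g_s(x,y)\,\omega(y)\,dy=c_k(2s)^{-N/2}\qquad(x\in\mathbf R^d). \tag{8}$$

## 4. The Poisson kernel as an average of $A^{-N/2}$

In one mirror, with $z=(ty_1,y')$, we have $A=|x-y|^2+2(1-t)x_1y_1$. So (1) reads: $P^W$ is a constant times $(1-|x|^2)$ times the average of $A^{-N/2}$. This holds in general.

**Proposition 1.** For $x\in B$, $y\in S$,
$$P^W(x,y)=\frac{1-|x|^2}{\sigma_k\,\Gamma(N/2)}\int_0^\infty s^{N/2-1}g_s(x,y)\,ds=\frac{1-|x|^2}{\sigma_k}\int A(x,y,z)^{-N/2}\,d\mu_y(z).$$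

*Proof.* Since $A\ge(1-|x|)^2>0$ and $\int_0^\infty s^{N/2-1}e^{-sA}ds=\Gamma(N/2)A^{-N/2}$, the two right-hand sides agree by Fubini. Call their common value $K(x,y)$. We show that $K$ has the defining properties of $P^W$.

**Step 1: a differential equation for $g_s$.** This step turns $LJ=|y|^2J$ into an identity that can be integrated in $s$. Fix $y\in\mathbf R^d$, write $r=|x|$, $j=J(2sx,y)$, $\varphi_s(x)=g_s(x,y)=e^{-s(|y|^2+r^2)}j$. By scaling $Lj=4s^2|y|^2j$; and $x\cdot\nabla j=s\,\partial_sj$, because $j$ depends on $x,s$ only through $sx$. With (3) and the product rule,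
$$L\varphi_s=e^{-s(|y|^2+r^2)}\Big[\big(4s^2|y|^2+4s^2r^2-2sN\big)j-4s\,x\cdot\nabla j\Big].$$
Since $x\cdot\nabla j=s\partial_sj$ and $\partial_s\varphi_s=e^{-s(|y|^2+r^2)}[\partial_sj-(|y|^2+r^2)j]$, this is
$$L\varphi_s=-4s^2\,\partial_s\varphi_s-2sN\,\varphi_s . \tag{9}$$
Similarly $x\cdot\nabla\varphi_s=e^{-s(|y|^2+r^2)}[s\partial_sj-2sr^2j]$, so
$$x\cdot\nabla\varphi_s=s\,\partial_s\varphi_s+s(|y|^2-r^2)\varphi_s . \tag{10}$$

**Step 2: $K(\cdot,y)$ is $L$-harmonic.** Let now $|y|=1$ and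
$$G=\int_0^\infty s^{N/2-1}\varphi_s\,ds,\qquad H=\int_0^\infty s^{N/2}\varphi_s\,ds .$$
For $|x|\le r_0<1$, each $x$-derivative of $e^{-sA}$ is a polynomial in $s,x,z$ times $e^{-sA}$. So the derivatives of order $m$ of $\varphi_s$ are bounded by $C(1+s)^me^{-s(1-r_0)^2}$, uniformly in $y\in S$, with $C$ depending also on $m$ and $r_0$. Hence $G$ and $H$ are smooth in $x$ and may be differentiated under the integral. Also $0\le\varphi_s\le e^{-s(1-r)^2}$, so $s^{N/2+1}\varphi_s$ and $s^{N/2}\varphi_s$ vanish at $s=0$ and $s=\infty$ (as $N\ge1$). Integrating (9) by parts,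
$$LG=\int_0^\infty\Big[4\Big(\frac N2+1\Big)-2N\Big]s^{N/2}\varphi_s\,ds=4H,$$
first off the mirrors, then everywhere by continuity. From (10), $x\cdot\nabla G=-\frac N2G+(1-r^2)H$. Since $L(1-r^2)=-2N$ and $\nabla(1-r^2)=-2x$,
$$L\big((1-r^2)G\big)=4(1-r^2)H-2NG-4\,x\cdot\nabla G=4(1-r^2)H-2NG+2NG-4(1-r^2)H=0 .$$

**Step 3: total mass.** This step shows $U(x):=\int_SK(x,y)\omega(y)\,dy=1$. Let $m(x)=\int_SJ(x,y)\omega(y)\,dy$. In (8) replace $x$ by $x/2s$:
$$\int_{\mathbf R^d}e^{-s|y|^2}J(x,y)\omega(y)\,dy=c_k(2s)^{-N/2}e^{|x|^2/4s}.$$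
In polar coordinates $y=\rho\eta$, using $J(x,\rho\eta)=J(\rho x,\eta)$, the left side is $\int_0^\infty e^{-s\rho^2}\rho^{N-1}m(\rho x)\,d\rho$. In the variable $t=\rho^2$ this is the Laplace transform of the continuous function $\frac12t^{N/2-1}m(\sqrt t\,x)$. The right side depends on $x$ only through $|x|$, so by uniqueness of Laplace transforms $m(\rho x)$ depends only on $\rho$ and $|x|$. Hence $m$ is radial. Since $U(x)=\frac{1-r^2}{\sigma_k\Gamma(N/2)}\int_0^\infty s^{N/2-1}e^{-s(1+r^2)}m(2sx)\,ds$, the function $U$ is radial. By the uniform bounds of Step 2 it is smooth on $B$, and $LU=0$. By (3), $U''+\frac{N-1}rU'=0$, so $U'=ar^{1-N}$. A smooth radial function has $\nabla U(0)=0$, and $N\ge1$, so $a=0$. Thus $U\equiv U(0)$, and $U(0)=1$ because $A(0,y,z)=1$ for $|y|=1$.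

**Step 4: boundary values.** $K$ is nonnegative, $W\times W$-invariant, and continuous on $B\times S$ (dominated convergence, as $g_s$ is continuous in all variables). For $x,y\in\overline{\mathfrak a^+}$, (7) gives $K(x,y)\le\sigma_k^{-1}(1-|x|^2)|x-y|^{-N}$. For general $x\in B$, $y\in S$, move both into the chamber by elements of $W$. The distance of the moved points is $|x-wy|$ for some $w$, so
$$K(x,y)\le\sigma_k^{-1}(1-|x|^2)\big(\min_w|x-wy|\big)^{-N}.$$
Let $f\in C(S)$ be $W$-invariant and $u(x)=\int_SK(x,y)f(y)\omega(y)\,dy$. By Step 2 and its uniform bounds, $u\in C^2(B)$, $u$ is $W$-invariant and $Lu=0$. Let $x\to x_0\in S$. By Step 3,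
$$|u(x)-f(x_0)|\le\int_SK(x,y)\,|f(y)-f(x_0)|\,\omega(y)\,dy .$$
Given $\varepsilon>0$ choose $\delta$ with $|f(y)-f(y')|<\varepsilon$ if $|y-y'|<\delta$. On $\{y:\min_w|y-wx_0|<\delta\}$ we have $|f(y)-f(x_0)|<\varepsilon$, since $f(wx_0)=f(x_0)$; this part contributes at most $\varepsilon$. On the complement, if $|x-x_0|<\delta/2$, then $|x-wy|=|w^{-1}x-y|\ge|w^{-1}x_0-y|-|x-x_0|\ge\delta/2$ for all $w$, so $K(x,y)\le\sigma_k^{-1}(1-|x|^2)(2/\delta)^N\to0$ uniformly. Hence $u(x)\to f(x_0)$, and $u$ extended by $f$ lies in $C(\overline B)$.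

**Step 5: uniqueness.** Let $v\in C^2(B)\cap C(\overline B)$ be $W$-invariant with $Lv=0$ and $v|_S=0$. We show $v=0$. Let $\varepsilon>0$ and $v_\varepsilon=v+\varepsilon|x|^2$. Suppose $v_\varepsilon$ has its maximum over $\overline B$ at an interior point $x_0$. There $\nabla v_\varepsilon=0$ and $D^2v_\varepsilon\le0$. The terms of (2) with $\langle\alpha,x_0\rangle\ne0$ vanish, and those with $x_0\in H_\alpha$ equal $2k(\alpha)D^2v_\varepsilon(x_0)(\alpha,\alpha)/|\alpha|^2\le0$. So $Lv_\varepsilon(x_0)\le0$, contradicting $Lv_\varepsilon=2N\varepsilon>0$. Hence the maximum is on $S$, $v\le v_\varepsilon\le\varepsilon$, and $v\le0$. Likewise $-v\le0$.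

Consequently $\int_S(P^W-K)(x,y)f(y)\omega(y)\,dy=0$ for every invariant $f\in C(S)$. Take $f=(P^W-K)(x,\cdot)$: then $\int_Sf^2\omega\,dy=0$, and since $\omega>0$ almost everywhere on $S$ and $f$ is continuous, $f=0$. So $P^W=K$. $\square$

## 5. What the support of $\mu_y$ cannot see

The natural first attempt is to insert (7) into Proposition 1. It gives, for $x\in B^+$, $y\in S^+$, with $R=|x-y|$,
$$P^W(x,y)\le\sigma_k^{-1}(1-|x|^2)R^{-N}.$$
To see what is missing, put $\Omega$ into a form that depends on $x$ only through $|x|$ and $R$.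

**Lemma 2.** For $x,y\in\overline{\mathfrak a^+}$ and $\alpha\in\Phi_+$: $|x-\sigma_\alpha y|\asymp|x-y|+\langle\alpha,y\rangle$.

*Proof.* Upper bound: $|x-\sigma_\alpha y|\le|x-y|+|y-\sigma_\alpha y|=|x-y|+2\langle\alpha,y\rangle/|\alpha|$. Lower bound: expanding,
$$|x-\sigma_\alpha y|^2=|x-y|^2+\frac{4\langle\alpha,x\rangle\langle\alpha,y\rangle}{|\alpha|^2}\ge|x-y|^2,$$
and, since $\langle\alpha,\sigma_\alpha y\rangle=-\langle\alpha,y\rangle$,
$$|x-\sigma_\alpha y|\ge\Big\langle\frac\alpha{|\alpha|},x-\sigma_\alpha y\Big\rangle=\frac{\langle\alpha,x\rangle+\langle\alpha,y\rangle}{|\alpha|}\ge\frac{\langle\alpha,y\rangle}{|\alpha|}.$$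
Average the two lower bounds. $\square$

**Definition.** For $y\in\overline{\mathfrak a^+}$ and $r>0$ let
$$M_y(r)=\prod_{\alpha\in\Phi_+}\Big(\frac r{r+\langle\alpha,y\rangle}\Big)^{2k(\alpha)},\qquad\Theta(y,r)=\frac{r^N}{M_y(r)}=r^d\prod_{\alpha\in\Phi_+}(r+\langle\alpha,y\rangle)^{2k(\alpha)}.$$

*Example.* For the system with $|W|=8$ of Section 2 and $y=(1,0)$, the four positive roots have $\langle\alpha,y\rangle=1,0,1,1$, so $M_y(r)=\big(\frac r{1+r}\big)^{2k_1+4k_2}$. Roots whose mirror contains $y$ contribute the factor $1$. For $y$ in the open chamber, $M_y(r)$ is of order $r^{2\gamma}$ as $r\to0$.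

Clearly $M_y\le1$ and $M_y$ is nondecreasing. For $\lambda\ge1$, from $\frac{\lambda r}{\lambda r+a}\le\lambda\frac r{r+a}$ and from the product form of $\Theta$,
$$M_y(\lambda r)\le\lambda^{2\gamma}M_y(r),\qquad\Theta(y,\lambda r)\le\lambda^N\Theta(y,r). \tag{11}$$

By Lemma 2, $\Omega(x,y)\asymp(1-|x|^2)/\Theta(y,R)=(1-|x|^2)R^{-N}M_y(R)$. So by Proposition 1, Theorem A is equivalent to
$$G(x,y):=\int_0^\infty s^{N/2-1}g_s(x,y)\,ds\asymp R^{-N}M_y(R). \tag{12}$$
The first attempt loses exactly the factor $M_y(R)$, which tends to $0$ like $R^{2\gamma}$ when $x\to y$ in the open chamber. No better use of the support can help: the point mass $\delta_y$ is also a probability measure on $\mathrm{co}(Wy)$, and for it the average of $A^{-N/2}$ is $|x-y|^{-N}$. We need the mass of $\mu_y$ near $y$. In Section 1 we read it from an explicit density; (F2) provides no density, and we need constants uniform as $y$ approaches the mirrors.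

What we do have is the identity (8): it fixes the mass of $g_s$ when we integrate over the other variable. If $g_s$ varies slowly on the scale $s^{-1/2}$, this integral determines the size of $g_s$: total mass $s^{-N/2}$ spread over a ball of $\omega$-volume $\Theta(y,s^{-1/2})$ gives the value $s^{-N/2}/\Theta(y,s^{-1/2})=M_y(s^{-1/2})$. Slow variation is a Harnack inequality, and the formula (5) for $A$ gives one in a single line. It costs a factor in the Gaussian exponent, but the integral over $s$ in (12) will forgive that.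

## 6. Gaussian bounds from total mass and a Harnack inequality

**Proposition 3.** There are $c,C>0$ such that for all $x,y\in\overline{\mathfrak a^+}$ and $s>0$,
$$c\,e^{-2s|x-y|^2}M_y(s^{-1/2})\le g_s(x,y)\le C\,e^{-s|x-y|^2/2}M_y(s^{-1/2}).$$

*Proof.*

**Step (a): extract a Gaussian factor.** By (7), $e^{-sA}=e^{-sA/2}e^{-sA/2}\le e^{-s|x-y|^2/2}e^{-sA/2}$. Integrating against $\mu_y$,
$$g_s(x,y)\le e^{-s|x-y|^2/2}\,g_{s/2}(x,y)\qquad(x,y\in\overline{\mathfrak a^+}). \tag{13}$$

**Step (b): Harnack inequality.** This compares values at nearby points, anywhere in $\mathbf R^d$. Let $x,x',y\in\mathbf R^d$. Since $|x'-z|^2\le2|x-z|^2+2|x-x'|^2$ and $|y|^2-|z|^2\ge0$, (5) gives $A(x',y,z)\le2A(x,y,z)+2|x-x'|^2$. Hence $e^{-sA(x',y,z)}\ge e^{-2s|x-x'|^2}e^{-2sA(x,y,z)}$, and integrating,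
$$g_{2s}(x,y)\le e^{2s|x-x'|^2}\,g_s(x',y). \tag{14}$$

**Step (c): volumes.** Let $V(y,r)=\int_{|y'-y|<r}\omega(y')\,dy'$. We claim $V(y,r)\asymp\Theta(y,r)$ for $y\in\overline{\mathfrak a^+}$, $r>0$. Upper bound: on the ball, $|\langle\alpha,y'\rangle|\le\langle\alpha,y\rangle+|\alpha|r\le C(r+\langle\alpha,y\rangle)$. Lower bound: fix a unit vector $\rho_0\in\mathfrak a^+$ and $\delta\in(0,\frac12)$ with $\delta|\alpha|\le\frac14\langle\alpha,\rho_0\rangle$ for all $\alpha\in\Phi_+$. The ball with center $y+\frac r2\rho_0$ and radius $\delta r$ lies in the ball of radius $r$ about $y$, because $\frac12+\delta<1$. On it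
$$\langle\alpha,y'\rangle\ge\langle\alpha,y\rangle+\frac r2\langle\alpha,\rho_0\rangle-\delta r|\alpha|\ge\langle\alpha,y\rangle+\frac r4\langle\alpha,\rho_0\rangle\ge c\,(r+\langle\alpha,y\rangle),$$
and its Lebesgue measure is $cr^d$.

**Step (d): upper bound.** This averages the Harnack inequality over a ball and uses the total mass. By symmetry and (14), for $|y-y'|\le s^{-1/2}$,
$$g_{2s}(x,y)=g_{2s}(y,x)\le e^2g_s(y',x)=e^2g_s(x,y').$$
Integrate over $|y'-y|<s^{-1/2}$ against $\omega(y')dy'$ and use (8): $g_{2s}(x,y)\,V(y,s^{-1/2})\le Cs^{-N/2}$. By (c), $g_{2s}(x,y)\le Cs^{-N/2}/\Theta(y,s^{-1/2})=CM_y(s^{-1/2})$. Replacing $s$ by $s/4$ and using (11), $g_{s/2}(x,y)\le CM_y(2s^{-1/2})\le CM_y(s^{-1/2})$. Insert this in (13).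

**Step (e): lower bound on the diagonal.** The mass in (8) cannot escape far, by (13); so a fixed part of it sits near $y$, and Harnack brings it to $y$. Let $y\in\overline{\mathfrak a^+}$. By invariance, (8) gives
$$\int_{\mathfrak a^+}g_s(y,y')\omega(y')\,dy'=\frac{c_k(2s)^{-N/2}}{|W|}.$$
For $\ell\ge1$, by (13) and the same identity for $s/2$,
$$\int_{\mathfrak a^+,\,|y'-y|>\ell s^{-1/2}}g_s(y,y')\omega(y')\,dy'\le e^{-\ell^2/2}\int_{\mathfrak a^+}g_{s/2}(y,y')\omega(y')\,dy'=e^{-\ell^2/2}\,\frac{c_ks^{-N/2}}{|W|}.$$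
Choose $\ell$ with $e^{-\ell^2/2}\le2^{-N/2-1}$. Then the tail is at most half of the total, so the integral over $\{y'\in\mathfrak a^+:|y'-y|\le\ell s^{-1/2}\}$ is at least $cs^{-N/2}$. On this set, (14) with $s/2$ in place of $s$ gives
$$g_s(y,y')=g_s(y',y)\le e^{s|y-y'|^2}g_{s/2}(y,y)\le e^{\ell^2}g_{s/2}(y,y).$$
Hence $g_{s/2}(y,y)\,V(y,2\ell s^{-1/2})\ge cs^{-N/2}$. By (c) and (11), $V(y,2\ell s^{-1/2})\le C(2\ell)^N\Theta(y,s^{-1/2})$, and so $g_{s/2}(y,y)\ge cM_y(s^{-1/2})$. Replacing $s$ by $4s$ and using (11), $g_{2s}(y,y)\ge cM_y(\frac12s^{-1/2})\ge cM_y(s^{-1/2})$.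

**Step (f): lower bound off the diagonal.** Apply (14) with $(x,x')$ replaced by $(y,x)$: $g_{2s}(y,y)\le e^{2s|x-y|^2}g_s(x,y)$. With (e), $g_s(x,y)\ge c\,e^{-2s|x-y|^2}M_y(s^{-1/2})$. $\square$

## 7. Integrating over $s$: proof of Theorem A

The exponents $2s|x-y|^2$ and $\frac12s|x-y|^2$ in Proposition 3 do not match, so for large $s|x-y|^2$ the two bounds are far apart. The purpose of this step is to see that the integral (12) does not notice.

*Proof of Theorem A.* Let $x\in B^+$, $y\in S^+$ and $R=|x-y|$, which is positive since $|x|<1=|y|$. Substitute $s=\tau R^{-2}$ in (12), so that $s^{N/2-1}ds=R^{-N}\tau^{N/2}\frac{d\tau}\tau$ and $s^{-1/2}=R\tau^{-1/2}$. Proposition 3 gives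
$$cR^{-N}\int_0^\infty\tau^{N/2}e^{-2\tau}M_y(R\tau^{-1/2})\frac{d\tau}\tau\le G\le CR^{-N}\int_0^\infty\tau^{N/2}e^{-\tau/2}M_y(R\tau^{-1/2})\frac{d\tau}\tau .$$
Upper bound: for $\tau\ge1$ monotonicity gives $M_y(R\tau^{-1/2})\le M_y(R)$, and for $\tau\le1$ (11) gives $M_y(R\tau^{-1/2})\le\tau^{-\gamma}M_y(R)$. So the right side is at most
$$CR^{-N}M_y(R)\int_0^\infty\tau^{N/2}\max(1,\tau^{-\gamma})e^{-\tau/2}\frac{d\tau}\tau ,$$
and the integral converges because $\frac N2-\gamma=\frac d2>0$. Lower bound: restrict to $\tau\le1$, where $M_y(R\tau^{-1/2})\ge M_y(R)$; this gives $G\ge cR^{-N}M_y(R)\int_0^1\tau^{N/2}e^{-2\tau}\frac{d\tau}\tau$. Thus $G\asymp R^{-N}M_y(R)=1/\Theta(y,R)$. By Proposition 1,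
$$P^W(x,y)\asymp\frac{1-|x|^2}{|x-y|^d\prod_{\alpha\in\Phi_+}(|x-y|+\langle\alpha,y\rangle)^{2k(\alpha)}},$$
and by Lemma 2 the right side is $\asymp\Omega(x,y)$. $\blacksquare$

## 8. The mass of caps of Rösler's measure

Proposition 3 is a statement about the Laplace transform of the law of $A$ under $\mu_y$. We can return to the measure itself, and find the cap sizes that we could only read off by hand in Section 1.

**Theorem B.** There is $\kappa\ge1$ depending only on $d,\Phi,k$ such that for $x,y\in\overline{\mathfrak a^+}$ and $r>0$, $r\ge\kappa|x-y|$,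
$$\mu_y\{z:A(x,y,z)\le r^2\}\asymp M_y(r)=\prod_{\alpha\in\Phi_+}\Big(\frac r{r+\langle\alpha,y\rangle}\Big)^{2k(\alpha)},$$
the upper bound being valid for all $r>0$; the left side is $0$ if $r<|x-y|$. Consequently, let $f:(0,\infty)\to[0,\infty)$ be continuous and nonincreasing with $f(\infty)=0$ and $f(a)\le Df(4a)$. Then for $x\ne y$ in $\overline{\mathfrak a^+}$, with constants depending also on $D$,
$$\int f(A(x,y,z))\,d\mu_y(z)\asymp\int_{|x-y|^2}^\infty M_y(\sqrt a)\,d(-f)(a). \tag{15}$$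

*Check in one mirror.* For $\Phi=\{\pm e_1\}$, $k>0$ and $x=y$, the variable $A=2y_1^2(1-t)$ has $t$ distributed with density proportional to $(1-t^2)^{k-1}$. The mass of $\{1-t\le h\}$ is comparable to $\min(1,h)^k$, so the cap has mass $\asymp\min(1,r/y_1)^{2k}\asymp M_y(r)$, as claimed. If $x_1y_1>0$ and $r=|x-y|>0$, the condition $A\le r^2$ forces $t=1$ and the cap has mass $0$, while $M_y(r)>0$. So the lower bound cannot hold down to $r=|x-y|$.

*Proof.* Write $R=|x-y|$.

**Step 1: upper bound.** On $\{A\le r^2\}$ we have $e^{-A/r^2}\ge e^{-1}$, so $\mu_y(A\le r^2)\le e\,g_{r^{-2}}(x,y)\le CM_y(r)$ by Proposition 3. The cap has mass $0$ for $r<R$ by (7).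

**Step 2: lower bound.** We take $s$ large compared with $r^{-2}$, so that $g_s$ sees little of $\{A>r^2\}$. Let $T\ge1$, $s=Tr^{-2}$, $r>0$ and $r\ge\sqrt T\,R$, so $sR^2\le1$. Let $c,C$ here be the constants of Proposition 3. Then, by (11),
$$g_s(x,y)\ge c\,e^{-2}M_y(r/\sqrt T)\ge c\,e^{-2}T^{-\gamma}M_y(r).$$
On $\{A>r^2\}$ we have $e^{-sA}\le e^{-sr^2/2}e^{-sA/2}=e^{-T/2}e^{-sA/2}$, hence
$$\int_{A>r^2}e^{-sA}d\mu_y\le e^{-T/2}g_{s/2}(x,y)\le Ce^{-T/2}M_y\big(\sqrt{2/T}\,r\big)\le C\,2^\gamma e^{-T/2}M_y(r),$$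
the last step because $M_y(\sqrt{2/T}\,r)\le M_y(\sqrt2\,r)\le2^\gamma M_y(r)$. Fix $T$ with $C2^\gamma e^{-T/2}\le\frac12c\,e^{-2}T^{-\gamma}$. Then
$$\mu_y(A\le r^2)\ge\int_{A\le r^2}e^{-sA}d\mu_y\ge\tfrac12c\,e^{-2}T^{-\gamma}M_y(r),$$
and we put $\kappa=\sqrt T$.

**Step 3: general kernels.** Let $x\ne y$, so $A\ge R^2>0$. Since $f$ is continuous with $f(\infty)=0$, $f(A)=\int1_{\{A\le a\}}d(-f)(a)$. By Fubini $\int f(A)d\mu_y=\int_0^\infty\mu_y(A\le a)\,d(-f)(a)$. By Steps 1 and 2 this is at most $C\int_{R^2}^\infty M_y(\sqrt a)\,d(-f)(a)$ and at least $c\int_{\kappa^2R^2}^\infty M_y(\sqrt a)\,d(-f)(a)$. It remains to bound the piece between $R^2$ and $\kappa^2R^2$. Choose $n$ with $4^n\ge\kappa^2$; iterating the hypothesis, $f(R^2)\le D^nf(4^nR^2)\le D^nf(\kappa^2R^2)$. Therefore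
$$\int_{R^2}^{\kappa^2R^2}M_y(\sqrt a)\,d(-f)\le M_y(\kappa R)f(R^2)\le D^nM_y(\kappa R)f(\kappa^2R^2)\le D^n\int_{\kappa^2R^2}^\infty M_y(\sqrt a)\,d(-f),$$
where the last step uses $f(\kappa^2R^2)=\int_{\kappa^2R^2}^\infty d(-f)$ and the monotonicity of $M_y$. $\square$

## 9. Which powers of $A$ give a product form

**Theorem C.** For $\lambda>0$ let $I_\lambda(x,y)=\int A(x,y,z)^{-\lambda}d\mu_y(z)$ for $x\ne y$ in $\overline{\mathfrak a^+}$. Then, with constants depending also on $\lambda$ (written $\asymp_\lambda$),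
$$I_\lambda(x,y)\asymp_\lambda\int_{|x-y|}^\infty\frac{M_y(r)}{r^{2\lambda+1}}\,dr. \tag{16}$$
If $\lambda>\gamma$, then
$$I_\lambda(x,y)\asymp_\lambda\frac{|x-y|^{2\gamma-2\lambda}}{\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k(\alpha)}}\qquad(x\ne y\in\overline{\mathfrak a^+}). \tag{17}$$
Conversely, if $0<\lambda\le\gamma$, then (17) fails. So (17) holds exactly for $\lambda>\gamma$.

*Proof.*

**Step 1: the integral (16).** Apply (15) with $f(a)=a^{-\lambda}$, $D=4^\lambda$. Here $d(-f)(a)=\lambda a^{-\lambda-1}da$, which in $a=r^2$ is $2\lambda r^{-2\lambda-1}dr$.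

**Step 2: the case $\lambda>\gamma$.** Let $R=|x-y|$. By Lemma 2, which holds for all $x,y\in\overline{\mathfrak a^+}$, the right side of (17) is $\asymp R^{-2\lambda}M_y(R)$. The integral in (16) is always at least $\int_R^\infty M_y(R)r^{-2\lambda-1}dr=\frac1{2\lambda}R^{-2\lambda}M_y(R)$. By (11), $M_y(r)\le(r/R)^{2\gamma}M_y(R)$ for $r\ge R$, so for $\lambda>\gamma$ it is at most $\frac1{2(\lambda-\gamma)}R^{-2\lambda}M_y(R)$.

**Step 3: failure for $0<\lambda\le\gamma$.** Fix $y\in\mathfrak a^+$. Then $M_y(r)$ and $r^{2\gamma}$ are comparable for $0<r\le1$, with constants depending on $y$. So as $x\to y$ the ratio of the left to the right side of (17) is at least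
$$c_y\,R^{2\lambda-2\gamma}\int_R^1r^{2\gamma-2\lambda-1}dr ,$$
where $c_y>0$ does not depend on $x$. For $\lambda=\gamma$ this is $c_y\log(1/R)\to\infty$. For $\lambda<\gamma$ the integral tends to $\frac1{2(\gamma-\lambda)}$ and $R^{2\lambda-2\gamma}\to\infty$. $\square$

*The Poisson kernel.* This is $\lambda=N/2=\gamma+d/2>\gamma$, in every dimension: (17) then is Theorem A.

*The Newton kernel.* The $W$-invariant heat kernel is $q_t=c_k^{-1}(2t)^{-N/2}g_{1/4t}$. Indeed, (8) with $s=1/4t$ gives $\int q_t(x,y)\omega(y)dy=1$. Moreover $\partial_t=-4s^2\partial_s$, and $q_t$ is a constant times $s^{N/2}g_s$, so by (9)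
$$\partial_t(s^{N/2}g_s)=s^{N/2}\big(-2sN\,g_s-4s^2\partial_sg_s\big)=L(s^{N/2}g_s).$$
With $dt$ replaced by $\frac{ds}{4s^2}$, for $N>2$,
$$\int_0^\infty q_t(x,y)\,dt=\mathrm{const}\cdot\int_0^\infty s^{N/2-2}g_s(x,y)\,ds=\mathrm{const}\cdot I_{N/2-1}(x,y).$$
Now $\frac N2-1>\gamma$ if and only if $d\ge3$, and $2\gamma-2(\frac N2-1)=2-d$. Hence for $d\ge3$
$$\int_0^\infty q_t(x,y)\,dt\asymp|x-y|^{2-d}\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{-2k(\alpha)}\qquad(x\ne y\in\overline{\mathfrak a^+}).$$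
For $d\le2<N$ we have $0<\frac N2-1\le\gamma$, so this form fails. By (16), and since $M_y(r)r^{1-N}=r/\Theta(y,r)$, the correct size is $\int_{|x-y|}^\infty\frac{r\,dr}{\Theta(y,r)}$.

## 10. Rigidity of the exponents

**Proposition D.** Let $d\ge2$ and $\Phi$ reduced. If $a\in\mathbf R$ and a $W$-invariant $k':\Phi\to\mathbf R$ satisfy
$$P^W(x,y)\asymp\frac{1-|x|^2}{|x-y|^a\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k'(\alpha)}}$$
on $B^+\times S^+$, then $a=d$ and $k'=k$.

*Proof.* By Theorem A the displayed expression is comparable to $\Omega$. We compare the two along rays $x=ty$, $t\uparrow1$, with $y\in S^+$ fixed; then $x\in B^+$ and $|x-y|=1-t$.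

**Step 1: $a=d$.** Take $y\in S\cap\mathfrak a^+$. As $t\uparrow1$, $|x-\sigma_\alpha y|\to|y-\sigma_\alpha y|>0$ for every $\alpha$. So $(1-t)^a$ and $(1-t)^d$ are comparable as $t\uparrow1$, and $a=d$.

**Step 2: simple roots.** Let $\alpha$ be a simple root. We need $y\in S\cap H_\alpha$ with $\langle\beta,y\rangle>0$ for all $\beta\in\Phi_+\setminus\{\alpha\}$. The simple roots are linearly independent, so some vector has inner product $0$ with $\alpha$ and $1$ with every other simple root. If there is another simple root, this vector is nonzero; normalize it. If there is none, then $\Phi_+=\{\alpha\}$, and any unit vector of $H_\alpha$ will do; it exists because $d\ge2$. In the first case, every $\beta\in\Phi_+\setminus\{\alpha\}$ is a nonnegative combination of simple roots in which some simple root other than $\alpha$ has a positive coefficient (as $\Phi$ is reduced), so $\langle\beta,y\rangle>0$. With this $y$ we have $\sigma_\alpha y=y$, hence $|x-\sigma_\alpha y|=1-t$,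 while the other $|x-\sigma_\beta y|$ stay away from $0$. Comparing powers of $1-t$ gives $a+2k'(\alpha)=d+2k(\alpha)$, so $k'(\alpha)=k(\alpha)$ by Step 1.

**Step 3: all roots.** Every root is mapped by some element of $W$ to a multiple of a simple root. That multiple is again a root, and $\Phi$ is reduced, so it is $\pm\alpha$ with $\alpha$ simple; and $-\alpha=\sigma_\alpha\alpha$. So every root is $W$-conjugate to a simple root. Since $k$ and $k'$ are $W$-invariant, $k'=k$. $\square$
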